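# Multiple Eisenstein series as an $\mathfrak{sl}_2$-algebra

## 1. Three operators read off from the indices

Take a family of functions $G_{k_1,\dots,k_r}$ of $\tau\in\mathbb H$, indexed by words in the integers $\ge2$, and try to define three operators on their span: multiply by the weight $k_1+\dots+k_r$; differentiate in $\tau$; delete the first index if it is a $2$. Do these operators make sense, are they derivations, and do they satisfy the relations of $\mathfrak{sl}_2$?

The first guess is yes, for a formal reason: weight and deletion are honest derivations on the algebra of words, and on quasi-modular forms everything is classical. The guess is correct, but the formal reason does not prove it. The functions satisfy linear relations, and an operator defined on words must respect all of them. The derivative, on the other hand, is well defined as a function, but nothing formal says that it lies in the span. We fix the definitions, then test.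

**Definition (order and series).** Let $\Lambda_\tau=\mathbb Z\tau+\mathbb Z$. Declare $m\tau+n\succ0$ if $m>0$, or if $m=0$ and $n>0$; and $\lambda\succ\mu$ if $\lambda-\mu\succ0$. For example $\tau-100\succ5\succ1\succ0$. For $r\ge1$ and $k_1,\dots,k_r\ge2$ the multiple Eisenstein series (Gangl–Kaneko–Zagier) is
$$G_{k_1,\dots,k_r}(\tau)=\sum_{\substack{\lambda_1\succ\cdots\succ\lambda_r\succ0\\ \lambda_i\in\Lambda_\tau}}\frac1{\lambda_1^{k_1}\cdots\lambda_r^{k_r}}.$$
It converges absolutely for $k_1\ge3$. For $k_1=2$ it means $\lim_{M\to\infty}\lim_{N\to\infty}$ of the sum restricted to $\lambda_i=m_i\tau+n_i$ with $|m_i|\le M$, $|n_i|\le N$. Put $G_\varnothing=1$. Let $\mathcal E$ be the $\mathbb Q$-span of $1$ and all $G_{k_1,\dots,k_r}$.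

In depth one we sum over half of the lattice, so $G_2=\zeta(2)E_2$, $G_4=\zeta(4)E_4$, $G_6=\zeta(6)E_6$ with the Eisenstein series $E_k=1+\cdots$. For odd $k$ the function $G_k$ is not zero, because we sum over half of the lattice only.

**Definition ($\mathfrak{sl}_2$-algebra).** An algebra $A$ with derivations $W,D,\delta$ such that $[W,D]=2D$, $[W,\delta]=-2\delta$, $[\delta,D]=W$. Such a triple is an $\mathfrak{sl}_2$-triple.

The conjecture of Bachmann–van Ittersum–Matthes, as posed in Henrik Bachmann, Hayato Kanno, Takumi Maesaka, "Relations and Derivatives of Multiple Eisenstein Series", arXiv:2602.08176 (2026), reads as follows.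

(i) The maps
$$W':G_{k_1,\dots,k_r}\mapsto(k_1+\cdots+k_r)G_{k_1,\dots,k_r},\qquad D':G_{k_1,\dots,k_r}\mapsto2\pi i\frac{d}{d\tau}G_{k_1,\dots,k_r},$$
$$\delta':G_{k_1,\dots,k_r}\mapsto\begin{cases}-\frac12G_{k_2,\dots,k_r}&k_1=2,\\0&k_1>2,\end{cases}$$
with $W'(1)=D'(1)=\delta'(1)=0$, extended linearly, are well-defined $\mathbb Q$-linear maps $\mathcal E\to\mathcal E$.

(ii) They are derivations on $\mathcal E$.

(iii) $[W',D']=2D'$, $[W',\delta']=-2\delta'$, $[\delta',D']=W'$; thus $\mathcal E$ is an $\mathfrak{sl}_2$-algebra.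

**Test on $G_2$.** Ramanujan's equation $q\frac{d}{dq}E_2=\frac1{12}(E_2^2-E_4)$, with $q=e^{2\pi i\tau}$ and $2\pi i\frac d{d\tau}=-4\pi^2q\frac d{dq}$, gives $D'G_2=-\frac{\pi^4}{18}(E_2^2-E_4)=5G_4-2G_2^2$. Multiplying out the sum, $G_2^2=2G_{2,2}+G_4$. So $D'G_2=3G_4-4G_{2,2}$, which lies in the span. Deleting leading $2$'s gives $\delta'D'G_2=-4\cdot(-\tfrac12)G_2=2G_2$. Since $D'\delta'G_2=D'(-\frac12)=0$, we have $[\delta',D']G_2=2G_2=W'G_2$.

**Test on $G_4$.** From $q\frac d{dq}E_4=\frac13(E_2E_4-E_6)$ one gets $D'G_4=14G_6-8G_2G_4$, hence $\delta'D'G_4=4G_4=W'G_4$, while $D'\delta'G_4=0$.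

**Test on a relation.** Relations do exist. From $E_8=E_4^2$, $\zeta(4)=\pi^4/90$, $\zeta(8)=\pi^8/9450$ we get $G_8=\frac67G_4^2=\frac67(2G_{4,4}+G_8)$, that is, $G_8=12\,G_{4,4}$. It is homogeneous of weight $8$, and $\delta'$ kills both sides. Multiplying by $G_2$ gives
$$G_{2,8}+G_{8,2}+G_{10}=12\,(G_{2,4,4}+G_{4,2,4}+G_{4,4,2}+G_{6,4}+G_{4,6}),$$
and deleting leading $2$'s turns this into $G_8=12G_{4,4}$ again. So the guess survives. But a list of all relations is not available to us; we need an analytic reason that forces every relation to be homogeneous and stable under $\delta'$.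

Here are the statements to be proved. Let $\mathfrak h=\mathbb Q\langle z_k:k\ge2\rangle$ be spanned by words; $z_k$ has weight $k$, $\mathfrak h_k$ is the weight-$k$ part, and $\mathfrak h^c$ is the span of $1$ and the words whose first index is $\ge3$. Let $G:\mathfrak h\to\mathcal O(\mathbb H)$ be the linear map $z_{k_1}\cdots z_{k_r}\mapsto G_{k_1,\dots,k_r}$, $1\mapsto1$ (Section 2 shows that the limits exist and are holomorphic). Then $\mathcal E=G(\mathfrak h)$; put $\mathcal E_k=G(\mathfrak h_k)$. On $\mathfrak h$ let $W$ be multiplication by the weight, $\partial(z_2u)=u$, $\partial(z_ku)=0$ for $k>2$, $\partial(1)=0$, and $\delta=-\frac12\partial$. For $w\in\mathfrak h_k$ and an integer $N\ge1$ put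
$$G(w)^{[N]}(\tau)=(N-\tau)^{-k}\,G(w)\!\left(\tfrac1{N-\tau}\right).$$

**Theorem 1.** For $w\in\mathfrak h_k$ there is $c$ such that, uniformly on compact subsets of $\mathbb H$, as $N\to\infty$,
$$G(w)^{[N]}=G(w)-\frac{2\pi i}N\,G(\delta w)+O\!\left(N^{-2}(\log N)^c\right).$$

**Theorem 2.** $2\pi i\frac d{d\tau}\mathcal E_k\subset\mathcal E_{k+2}$.

**Theorem 3.** The conjecture is true: parts (i), (ii), (iii) hold.

**Theorem 4.**
(a) $\mathcal E=\bigoplus_k\mathcal E_k$.
(b) $\ker\delta'=\mathcal E^c:=G(\mathfrak h^c)$, and $\mathcal E=\mathcal E^c[G_2]$ is a polynomial ring in $G_2$ over $\mathcal E^c$.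
(c) $\mathcal E=\mathbb Q\oplus\bigoplus_{n\ge0}D'^n\big(\mathcal E^c_{>0}\oplus\mathbb QG_2\big)$, where $\mathcal E^c_{>0}$ is the positive-weight part of $\mathcal E^c$, and each $D'^n$ is injective on $\mathcal E^c_{>0}\oplus\mathbb QG_2$.
(d) For $k\ge2$: $\;2\pi i\frac d{d\tau}G_k=(2k-1)G_{k+2}-G_{2,k}-\sum_{j=2}^k(2k+1-j)\,G_{j,k+2-j}$.

## 2. Words, the quasi-shuffle product, and truncation by columns

**The product.** On $\mathfrak h$ the quasi-shuffle product is
$$z_au*z_bv=z_a(u*z_bv)+z_b(z_au*v)+z_{a+b}(u*v),\qquad1*w=w*1=w.$$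
For example $z_2*z_2=2z_2z_2+z_4$ and $z_2*z_3=z_2z_3+z_3z_2+z_5$. It describes the product of two sums over decreasing chains in a totally ordered set: interleave the two chains, merging letters where two entries coincide. In particular the injective map $z_{k_1}\cdots z_{k_r}\mapsto\sum_{i_1>\cdots>i_r\geq 1}x_{i_1}^{k_1}\cdots x_{i_r}^{k_r}$ into power series is multiplicative, so $*$ is commutative and associative.

**Step 1 ($\partial$ and $W$ are derivations).** This is the formal part of the guess. In $z_au*z_bv$ the first letters are $a$, $b$, $a+b$, and $a+b\ge4$ is never $2$. Hence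
$$\partial(z_au*z_bv)=[a{=}2]\,u*z_bv+[b{=}2]\,z_au*v=\partial(z_au)*z_bv+z_au*\partial(z_bv),$$
where a bracket is $1$ if the condition in it holds and $0$ otherwise. The product respects weight, so $W$ is a derivation, and $[W,\delta]=-2\delta$ because $\delta$ lowers the weight by $2$.

**Step 2 (splitting off $z_2$).** This step reduces questions about all words to $\mathfrak h^c$ and to $z_2$. *We claim $\mathfrak h=\sum_j\mathfrak h^c*z_2^{*j}$.* First, $\mathfrak h^c$ is a graded subalgebra: first letters of a product of words starting with $z_k$ and $z_l$ have index $k$, $l$ or $k+l$. Now let $w=z_2^aw'$ with $a\ge1$ and $w'\in\mathfrak h^c$ a word (possibly empty). In $z_2*z_2^{a-1}w'$ the new $z_2$ can be put into any of the $a$ places before, between or just after the leading $z_2$'s, which gives $a\,z_2^aw'$. If it is inserted later, or merged with any letter, the word has at most $a-1$ leading $z_2$'s. By induction on $a$ these other words, and $z_2^{a-1}w'$, lie in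 the sum; the sum is stable under $*z_2$; so $z_2^aw'$ lies in it. For example $z_2z_3=z_3*z_2-(z_3z_2+z_5)$.

If $w=\sum_jc_j*z_2^{*j}$ is homogeneous of weight $k$, we can take $c_j$ homogeneous of weight $k-2j$ by projecting. As $\partial$ is a derivation that kills $\mathfrak h^c$ and $\partial z_2=1$,
$$\partial w=\sum_jj\,c_j*z_2^{*(j-1)}.\tag{1}$$

**Step 3 (truncation).** This step shows that all limits exist, that $G$ is a homomorphism, and that we may differentiate. For $\lambda=m\tau+n$ write $m_\lambda=m$, $n_\lambda=n$; the lattice points with $m_\lambda=m$ form a *column*. For $w=z_{k_1}\cdots z_{k_r}$ put $Q_w(\lambda_1,\dots,\lambda_r)=\prod\lambda_i^{-k_i}$. Let $F_M=\{\lambda\succ0:m_\lambda\le M\}$. If $\lambda_1\in F_M$ and $\lambda_1\succ\mu\succ0$, then $\mu\in F_M$. Put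
$$G_M(w)=\sum_{\lambda_1\succ\dots\succ\lambda_r\succ0,\ \lambda_1\in F_M}Q_w(\lambda),\qquad G_M(1)=1.$$

Column sums: for $m\ge1$ and $y=\operatorname{Im}\tau$, the function $t\mapsto(t^2+m^2y^2)^{-1}$ is unimodal, so its sum over a shift of $\mathbb Z$ is at most its maximum plus its integral. Hence
$$\sum_{\lambda\succ0,\,m_\lambda=m}|\lambda|^{-2}\le\frac C{m+1}\quad(m\ge0),\qquad\sum_{\lambda\in F_M}|\lambda|^{-2}\le C\log(M+2),\tag{2}$$
with $C$ locally uniform in $\tau$. So $G_M(w)$ converges absolutely and locally uniformly. The inner limit in the definition of $G_{k_1,\dots,k_r}$ is therefore $G_M(w)$, and $G(w)=\lim_MG_M(w)$. Multiplying out over the totally ordered set $F_M$ gives $G_M(u)G_M(v)=G_M(u*v)$.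

Let $w\in\mathfrak h^c$. Since $|m\tau+n|\ge c_K|mi+n|$ for $\tau$ in a compact set $K$, the series for $w$ is dominated on $K$ by a multiple of the absolute series at $\tau=i$. This one converges, because columns satisfy $\sum|\lambda|^{-3}\le C/(m+1)^2$, and $\sum_m(m+1)^{-2}(\log(m+2))^{r-1}<\infty$. So $G_M(w)\to G(w)$ locally uniformly. Also
$$G_M(z_2)=\zeta(2)+\sum_{m=1}^M\frac{\pi^2}{\sin^2(\pi m\tau)}$$
converges locally uniformly. By Step 2 and multiplicativity of $G_M$, $G_M(w)\to G(w)$ locally uniformly for **all** $w\in\mathfrak h$. Consequently $G:(\mathfrak h,*)\to\mathcal O(\mathbb H)$ is an algebra homomorphism, $\mathcal E_a\mathcal E_b\subset\mathcal E_{a+b}$, and $\frac d{d\tau}G_M(w)\to\frac d{d\tau}G(w)$.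

## 3. Transformation under $\tau\mapsto1/(N-\tau)$: an exact formula that fails, and its asymptotic form

For $G_2$ we have classically $G_2(-1/z)=z^2G_2(z)-\pi iz$. Put $z=\tau-N$ and use periodicity:
$$G_2^{[N]}=G_2+\frac{\pi i}{N-\tau}.\tag{3}$$
Since $G_4^{[N]}=G_4$, $G_6^{[N]}=G_6$ and $\delta'=-\frac12\partial/\partial G_2$ on $\mathbb Q[G_2,G_4,G_6]$, Taylor's formula gives, for quasi-modular $f$ of weight $k$,
$$f^{[N]}=\sum_j\frac1{j!}\Big(\frac{-2\pi i}{N-\tau}\Big)^j\delta'^jf.$$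
So for quasi-modular forms the function $f$ itself determines $\delta'f$. A sensible first attempt is to prove this identity for all of $\mathcal E$: it would make $\delta'$ well defined at once.

**The attempt stops at $G_3$.** Here $\delta G_3=0$, and the identity would say $G_3^{[N]}=G_3$. Compute. If $\lambda'=m'\tau'+n'$ with $\tau'=1/(N-\tau)$, then $(N-\tau)\lambda'=-n'\tau+(m'+n'N)\in\Lambda_\tau$. Setting $m=-n'$, $n=m'+n'N$, a bijection of $\mathbb Z^2$, the condition $\lambda'\succ0$ becomes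
$$m\tau+n\succ_N0\iff mN+n>0,\ \text{ or }\ mN+n=0\text{ and }m<0.\tag{4}$$
So for $k\ge3$, $G_k^{[N]}=\sum_{\lambda\succ_N0}\lambda^{-k}$: the same lattice, another half. A point with $\lambda\succ0$ and $\lambda\prec_N0$ has $m\ge1$ and $n\le-mN$, and each such $\lambda$ is replaced by $-\lambda$. Hence
$$G_k^{[N]}-G_k=\big((-1)^k-1\big)\sum_{m\ge1}\sum_{n\ge Nm}(m\tau-n)^{-k}.$$
For even $k$ this is $0$. For $k=3$ it equals $(2+O(1/N))\sum_{m\ge1}\sum_{n\ge Nm}n^{-3}=\zeta(2)N^{-2}+O(N^{-3})$. So the exact formula is false.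

But the error is only of order $N^{-2}$, while $\delta'$ sits in the coefficient of $1/N$. That is the content of Theorem 1, and it is all we need. The rest of this section reduces Theorem 1 to words in $\mathfrak h^c$ and draws its consequences.

**Proposition A.** For a word $w\in\mathfrak h^c$ of length $r\ge1$: $G(w)^{[N]}=G(w)+O(N^{-2}(\log N)^{r+1})$, locally uniformly.

**Theorem 1 from Proposition A.** The purpose is to trade leading $z_2$'s for formula (3). Write $w=\sum_jc_j*z_2^{*j}\in\mathfrak h_k$ with $c_j\in\mathfrak h^c$ of weight $k-2j$. Then, with $\frac{\pi i}{N-\tau}=\frac{\pi i}N+O(N^{-2})$,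
$$G(w)^{[N]}=\sum_jG(c_j)^{[N]}\Big(G_2+\frac{\pi i}{N-\tau}\Big)^j=G(w)+\frac{\pi i}N\sum_jj\,G(c_j)G_2^{j-1}+O(N^{-2}(\log N)^c).$$
By (1) the middle term is $\frac{\pi i}NG(\partial w)=-\frac{2\pi i}NG(\delta w)$. $\square$

**Consequence: relations are homogeneous.** This gives (a) of Theorem 4 and $W'$. Let $w=\sum_{k\le\kappa}w_k\in\ker G$, $w_k\in\mathfrak h_k$. Evaluating at $1/(N-\tau)$ gives $\sum_k(N-\tau)^kG(w_k)^{[N]}(\tau)=0$. Divide by $(N-\tau)^\kappa$ and let $N\to\infty$; since $G(w_k)^{[N]}\to G(w_k)$, only $k=\kappa$ survives, and $G(w_\kappa)=0$. Descending induction gives $G(w_k)=0$ for all $k$. So $\ker G$ is graded, $\mathcal E=\bigoplus_k\mathcal E_k$, and $W'$ is well defined.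

**Consequence: $\delta'$ is well defined.** Let $w\in\mathfrak h_k\cap\ker G$. Then $G(w)^{[N]}=0$ too, and Theorem 1 reads $0=-\frac{2\pi i}NG(\delta w)+O(N^{-2}(\log N)^c)$. Multiply by $N$ and let $N\to\infty$: $G(\delta w)=0$. As $\ker G$ is graded, $\delta(\ker G)\subset\ker G$, so $\delta'$ is well defined. Since $G$ is an algebra homomorphism, $W'$ and $\delta'$ inherit from $W,\delta$ that they are derivations and that $[W',\delta']=-2\delta'$.

## 4. Proposition A: rotating the half-lattice one ray at a time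

Fix a compact $K\subset\mathbb H$ and $w=z_{k_1}\cdots z_{k_r}$ with $k_1\ge3$. Constants $C,c>0$ depend only on $K$ and $w$, and $\tau\in K$. In particular $|\lambda|\ge c$ for $0\ne\lambda\in\Lambda_\tau$. As for $G_3$,
$$G(w)^{[N]}=\sum_{\lambda_1\succ_N\cdots\succ_N\lambda_r\succ_N0}\ \prod\lambda_i^{-k_i},$$
absolutely convergent, with $\succ_N$ from (4). Only the order has changed, and we compare the two orders.

**Step 1 (smooth cutoff).** The orders $\succ$ and $\succ_N$ are separated by infinitely many rays, so we first make the sum finite. Let $\chi:[0,\infty)\to[0,1]$ be smooth, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$, and $\varphi_k(z)=z^{-k}\chi(|z|/R)$ for $z\ne0$. The gradient of $\chi(|z|/R)$ is $O(1/R)$ and supported in $R\le|z|\le2R$, so uniformly in $R$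
$$|\varphi_k(z)|\le|z|^{-k},\qquad|\nabla\varphi_k(z)|\le C|z|^{-k-1},\qquad\varphi_k(-z)=(-1)^k\varphi_k(z).\tag{5}$$
For a total group order $>$ on $\Lambda_\tau$ let $G_R^>=\sum_{\lambda_1>\cdots>\lambda_r>0}\prod\varphi_{k_i}(\lambda_i)$, a finite sum. By dominated convergence $G_R^\succ\to G(w)$ and $G_R^{\succ_N}\to G(w)^{[N]}$ as $R\to\infty$. Moreover $G_R^>$ depends only on the signs of the elements of the finite set $\Delta=\{\lambda-\mu\ne0:|\lambda|,|\mu|\le2R\}$.

**Step 2 (one crossing at a time).** This step writes the change of order as a sum over primitive vectors. For irrational $\varepsilon>0$ the sign of $m+\varepsilon n$ defines a total group order. On $\Delta$, for small $\varepsilon$ it agrees with $\succ$. For $\varepsilon$ slightly larger than $1/N$ it agrees with $\succ_N$: if $mN+n\neq0$ the sign is that of $mN+n$, and if $mN+n=0$, $n\ne0$, the sign is that of $n=-mN$. As $\varepsilon$ increases between these, signs on $\Delta$ change only at finitely many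 values $\varepsilon_0=m_0/n_0\in(0,1/N]$ with $m_0,n_0\ge1$ coprime. Put $v=m_0\tau-n_0$, and let $V_N$ be the set of all $v=m_0\tau-n_0$ with $m_0\ge1$, $n_0\ge Nm_0$, $\gcd(m_0,n_0)=1$.

Let $\ell(m\tau+n)=n_0m+m_0n$, a surjection $\Lambda_\tau\to\mathbb Z$ with kernel $\mathbb Zv$. For $\lambda=jv$ we have $m_\lambda+\varepsilon n_\lambda=jn_0(\varepsilon_0-\varepsilon)$. So on $\Delta$, just before (after) the crossing the order is "$v,+$" ("$v,-$"): $\lambda>0$ iff $\ell(\lambda)>0$, or $\lambda=jv$ with $j>0$ (with $j<0$). Telescoping,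
$$G_R^{\succ_N}-G_R^\succ=\sum_v\big(G_R^{v,-}-G_R^{v,+}\big),\quad\text{a finite sum over }v\in V_N.\tag{6}$$

**Step 3 (what must be shown per crossing).** *Claim:* $|G_R^{v,-}-G_R^{v,+}|\le C|v|^{-3}(\log|v|)^{r+1}$ for $v\in V_N$ with $|v|\ge3$, uniformly in $R$.

The Claim implies Proposition A. For $N\ge N_0(K)$ we have $|m_0\tau|\le n_0|\tau|/N\le n_0/2$, so $3\le n_0/2\le|v|\le2n_0$, and (6) is at most
$$C\sum_{m_0\ge1}\sum_{n_0\ge Nm_0}n_0^{-3}(\log n_0)^{r+1}\le C\sum_{m_0\ge1}(Nm_0)^{-2}(\log Nm_0)^{r+1}\le CN^{-2}(\log N)^{r+1},$$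
since $\log(Nm_0)\le(\log N)(1+\log m_0)$. Let $R\to\infty$.

The exponent $3$ matters. Take $w=z_3z_2$. A crossing affects pairs on one line $\ell=h$; with $\lambda_1$ near $0$, the other point has modulus about $|v|$ or more, so absolute values give only $O(|v|^{-2})$. But $\sum_{v\in V_N}|v|^{-2}$ diverges, since $\sum_{m}\sum_{n\ge Nm}n^{-2}\ge\sum_m\frac1{Nm}$ diverges, and the full sum is $\zeta(2)$ times the sum over coprime pairs. The missing factor $|v|^{-1}$ comes from a cancellation: $z^{-2}$ is even, so replacing $\lambda_0-jv$ by $\lambda_0+jv$ changes $\varphi_2$ only by a gradient term.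

**Step 4 (decomposition along lines).** This isolates the part of a chain that feels the crossing. Let $L_h=\{\ell=h\}$. For a nonempty word $u=z_{l_1}\cdots z_{l_p}$ let $S_h^\pm(u)$ be the sum of $\prod\varphi_{l_i}(\lambda_i)$ over $\lambda_i\in L_h$ with $\lambda_i-\lambda_{i+1}\in\pm\mathbb Z_{>0}v$ for $i<p$, and, if $h=0$, also $\lambda_p\in\pm\mathbb Z_{>0}v$. Along a chain $\ell$ decreases weakly and is $\ge0$; grouping by its value,
$$G_R^{v,\pm}=\sum_{w=u_1\cdots u_s}\ \sum_{h_1>\cdots>h_s\ge0}\ \prod_jS^\pm_{h_j}(u_j).\tag{7}$$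
Put $E_h(u)=S_h^-(u)-S_h^+(u)$.

**Step 5 (vanishing of $E_h$).** This removes the worst terms. If all letters of $u$ are $z_2$, then $S_h^\pm(u)$ are elementary symmetric functions of the values $\varphi_2(\lambda)$, $\lambda\in L_h$ (for $h=0$: of $\varphi_2(\pm jv)$, $j>0$, and $\varphi_2$ is even), so $E_h(u)=0$. If $h\ge1$ and $p=1$, there is no order condition and $E_h(u)=0$. So $E_h(u)\ne0$ requires a letter of index $\ge3$ in $u$, and $h=0$ or $p\ge2$.

**Step 6 (geometry of the lines).** This gives bounds for sums over one line. Let $h\ge1$, let $\lambda_0\in L_h$ have minimal modulus, $\rho_h=|\lambda_0|\ge c$. Since $|jv|\le|\lambda_0+jv|+|\lambda_0|\le2|\lambda_0+jv|$,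
$$|\lambda_0+jv|\ge\max(\rho_h,|j||v|/2).$$
A direct computation gives $\operatorname{Im}(\lambda_0\bar v)=-h\operatorname{Im}\tau$, so the line $\lambda_0+\mathbb Rv$ has distance $h\operatorname{Im}\tau/|v|$ from $0$, and $\rho_h\ge h\operatorname{Im}\tau/|v|$. Call $h$ *near* if $\rho_h\le|v|/2$, else *far*. Near $h$ satisfy $h\le C|v|^2$. Put
$$e_h=\begin{cases}\rho_h^{-2}&\text{near}\\\rho_h^{-1}|v|^{-1}&\text{far}\end{cases}\qquad f_h=\begin{cases}\rho_h^{-3}&\text{near}\\\rho_h^{-2}|v|^{-1}&\text{far.}\end{cases}$$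
Then $\sum_{L_h}|\lambda|^{-2}\le Ce_h$ and $\sum_{L_h}|\lambda|^{-3}\le Cf_h$. For near $h$: the term $j=0$ gives $\rho_h^{-2}$ (resp. $\rho_h^{-3}$), the rest $O(|v|^{-2})$ (resp. $O(|v|^{-3})$). For far $h$: there are $O(\rho_h/|v|)$ values $|j|\le2\rho_h/|v|$, each giving at most $\rho_h^{-2}$ (resp. $\rho_h^{-3}$), and the tail is $O(|v|^{-2}\cdot|v|/\rho_h)$ (resp. $O(|v|^{-3}(|v|/\rho_h)^2)$).

Moreover $e_h\le C$, and $|\lambda|\ge c$ lets us lower exponents. So for $h\ge1$,
$$|S_h^\pm(u)|\le Ce_h^p\le Ce_h,\qquad|S_h^\pm(u)|\le Cf_he_h^{p-1}\le Cf_h\ \text{ if }u\text{ has a letter}\ge3.\tag{8}$$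
For $h=0$ all points are multiples of $v$, so $|S_0^\pm(u)|\le C|v|^{-\mathrm{wt}(u)}$. If $E_0(u)\ne0$, then $\mathrm{wt}(u)\ge3$ by Step 5; hence $|E_0(u)|\le C|v|^{-3}$.

**Step 7 (the cancellation).** This is the heart: for $h\ge1$,
$$|E_h(u)|\le C\rho_h^{-2}|v|^{-3}\ \text{(near)},\qquad|E_h(u)|\le C\rho_h^{-3}|v|^{-2}\ \text{(far)}.\tag{9}$$
By Step 5 we may assume $p\ge2$ and that $u$ has a letter $\ge3$.

*Far:* by (8), $|S_h^\pm(u)|\le Ce_hf_h=C\rho_h^{-3}|v|^{-2}$.

*Near:* terms in which no $\lambda_i$ equals $\lambda_0$ contribute $O(|v|^{-\mathrm{wt}(u)})=O(|v|^{-5})=O(\rho_h^{-2}|v|^{-3})$, as $\mathrm{wt}(u)\ge5$ and $\rho_h\le|v|/2$. Otherwise exactly one $\lambda_i$ equals $\lambda_0$. If $p\ge3$, the at least two other letters give $O(|v|^{-4})$, and the terms are $O(\rho_h^{-2}|v|^{-4})$. If $p=2$, $u=z_az_b$, these terms contribute to $E_h(u)$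
$$\varphi_a(\lambda_0)\sum_{j>0}\big[\varphi_b(\lambda_0+jv)-\varphi_b(\lambda_0-jv)\big]+\varphi_b(\lambda_0)\sum_{j>0}\big[\varphi_a(\lambda_0-jv)-\varphi_a(\lambda_0+jv)\big].$$
First term: if $b\ge3$ it is $O(\rho_h^{-2}|v|^{-3})$. If $b=2$, then $a\ge3$, and by evenness the bracket is $\varphi_2(jv+\lambda_0)-\varphi_2(jv-\lambda_0)$. The segment joining the arguments has length $2\rho_h$ and stays in $|z|\ge j|v|-\rho_h\ge j|v|/2$. By (5) the bracket is $O(\rho_h(j|v|)^{-3})$, and the term is $O(\rho_h^{-3}\cdot\rho_h|v|^{-3})$. The second term is the same with $a,b$ exchanged. This proves (9).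

In both cases (9) implies
$$|E_h(u)|\le C|v|^{-3}e_h,\tag{10}$$
in the far case because $\rho_h^{-3}|v|^{-2}=|v|^{-3}e_h\cdot|v|^2\rho_h^{-2}\le4|v|^{-3}e_h$.

**Step 8 (sums over $h$).** This controls how many lines there are. Put $L(H)=\log|v|+\log(1+H)\ge1$. For near $h$ the $\lambda_0$ are distinct nonzero lattice points with $|\lambda_0|\le|v|$, so $\sum_{\text{near}}\rho_h^{-2}\le C\log|v|$ and $\sum_{\text{near}}\rho_h^{-3}\le C$. For far $h$, $\rho_h\ge c\max(|v|,h/|v|)$ gives
$$e_h\le C\min(|v|^{-2},h^{-1}),\quad f_h\le C\min(|v|^{-3},|v|h^{-2}),\quad\rho_h^{-3}|v|^{-2}\le C\min(|v|^{-5},|v|h^{-3}).$$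
Near $h$ satisfy $L(h)\le C\log|v|$. For far $h$ use the first entry if $h\le|v|^2$, where $L(h)\le C\log|v|$, and the second if $h>|v|^2$, where $L(h)\le C\log h$ and for $b>1$
$$\sum_{h>|v|^2}h^{-b}L(h)^r\le C_b|v|^{-2(b-1)}(\log|v|)^r.$$
This yields
$$\sum_{1\le h\le H}e_h\le C\log|v|+C+C\log(1+H)\le CL(H),\tag{11}$$
$$\sum_{h\ge1}f_hL(h)^r\le C(\log|v|)^r\big(1+|v|^{-1}+|v|^{-1}\big)\le C(\log|v|)^r,\tag{12}$$
$$\sum_{\text{near}}\rho_h^{-2}|v|^{-3}L(h)^r+\sum_{\text{far}}\rho_h^{-3}|v|^{-2}L(h)^r\le C|v|^{-3}(\log|v|)^{r+1}.\tag{13}$$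
(In (13) the two far ranges contribute $|v|^2|v|^{-5}$ and $|v|\cdot|v|^{-4}$, times $(\log|v|)^r$.)

**Step 9 (assembly of the Claim).** In (7) expand the difference of products:
$$\prod_jS^-_{h_j}(u_j)-\prod_jS^+_{h_j}(u_j)=\sum_t\ \prod_{j<t}S^-_{h_j}(u_j)\cdot E_{h_t}(u_t)\cdot\prod_{j>t}S^+_{h_j}(u_j).$$
There are three cases.

- $t=1$, $h_1=0$. Then $s=1$, and the bound is $C|v|^{-3}$.
- $t=1$, $h_1\ge1$. Use (9) for $E_{h_1}$. The other factors are at most $Ce_{h_j}$ ($C$ if $h_j=0$), so by (11) the sums over $h_2>\cdots>h_s$ give at most $CL(h_1)^{s-1}$. By (13) the total is $\le C|v|^{-3}(\log|v|)^{r+1}$.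
- $t\ge2$. Then $h_1\ge1$, and $u_1$ contains $z_{k_1}$ with $k_1\ge3$, so $|S^-_{h_1}(u_1)|\le Cf_{h_1}$. The $t$-th factor is at most $C|v|^{-3}e_{h_t}$ by (10) ($C|v|^{-3}$ if $h_t=0$), the others at most $Ce_{h_j}$ ($C$ if $h_j=0$). By (11) and (12) the total is $\le C|v|^{-3}\sum_hf_hL(h)^r\le C|v|^{-3}(\log|v|)^r$.

This proves the Claim, hence Proposition A and Theorem 1. $\square$

## 5. The derivative, the factor $m_\lambda$, and harmonic sums along the lattice

Now to Theorem 2. For $w=z_{k_1}\cdots z_{k_r}$ write $w^{(j)}$ for $w$ with $k_j$ replaced by $k_j+1$; more generally $w[k_i\to\cdots]$ means that the $i$-th letter is replaced by the letter(s) with the indicated indices. Differentiating termwise, which Section 2 allows, the obvious attempt gives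
$$2\pi i\frac d{d\tau}G(w)=-2\lim_M\sum_jk_j\sum_{\lambda_1\in F_M}\pi i\,m_{\lambda_j}Q_{w^{(j)}}(\lambda),\tag{14}$$
the inner sums being over $\lambda_1\succ\cdots\succ\lambda_r\succ0$. It stops there: the numerator $m_{\lambda_j}$ does not occur in the generators of $\mathcal E$.

To get past this, we produce $m_\lambda$ from lattice sums. The half-lattice above $\lambda$, cut off at column $M$, is a translate of $F_{M-m_\lambda}$. So $\sum_{\sigma\succ\lambda}\frac1{\sigma-\lambda}$ and $\sum_{\sigma\succ\lambda}\frac1\sigma$ differ by what sits in the top $m_\lambda$ columns, where $\sum_n\frac1{m\tau+n}=\pi\cot\pi m\tau\approx-\pi i$: this is $\pi i\,m_\lambda$. They also differ by what sits between $0$ and $\lambda$, a harmonic sum $H(\lambda)$. Partial fractions evaluate the difference in $\mathcal E$. That handles $\pi i\,m_\lambda-H(\lambda)$; a second partial fraction identity handles the $H$-terms.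

Fix $\tau$. Constants may depend on $\tau$, and $C_M$ also on $M$. On $F_M$ only finitely many columns occur, and $|\lambda|\ge c_M(1+|n_\lambda|)$.

**Definition (window sum).** For a function $g$ on a set $X$ of lattice points that meets finitely many columns, and $s\in\mathbb Z$, the window sum is $\lim_{T\to\infty}\sum_{\lambda\in X,\,|n_\lambda-s|\le T}g(\lambda)$. If $|g(\lambda)|=O(1/|n_\lambda|)$, changing $s$ changes the partial sums by a bounded number of terms of size $O(1/T)$; so existence and value do not depend on $s$. An absolutely convergent sum equals its window sum.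

**Definition ($H$).** For $\lambda\succ0$, $H(\lambda)$ is the window sum of $1/\mu$ over $0\prec\mu\prec\lambda$.

It exists. For $m_\lambda=0$ it is $\sum_{0<n<n_\lambda}\frac1n$. For $m=m_\lambda\ge1$ the partial sums with $s=0$ are
$$\sum_{n=1}^T\frac1n+\sum_{m'=1}^{m-1}\sum_{|n|\le T}\frac1{m'\tau+n}+\sum_{-T\le n<n_\lambda}\frac1{m\tau+n}.$$
The middle part tends to $\sum_{m'=1}^{m-1}\pi\cot\pi m'\tau$. The last part is $-\log T+\mathrm{const}+o(1)$, as $\sum_{n\ge1}(\frac1{n-m\tau}-\frac1n)$ converges absolutely. For example $H(1)=0$, $H(3)=\frac32$ and $H(\tau)=\sum_{n\ge1}\big(\frac1n-\frac1{n-\tau}\big)$.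

**Step 1 (sums over intervals).** These evaluations will be used every time we sum over one variable. Let $\alpha\succ\beta\succeq0$. Both $\lambda\mapsto\lambda-\beta$ and $\lambda\mapsto\alpha-\lambda$ map $\{\beta\prec\lambda\prec\alpha\}$ onto $\{0\prec\mu\prec\alpha-\beta\}$ and windows to windows. For $\beta\succ0$, $\{0\prec\lambda\prec\alpha\}$ is the disjoint union of $\{0\prec\lambda\prec\beta\}$, $\{\beta\}$ and $\{\beta\prec\lambda\prec\alpha\}$. Hence, as window sums,
$$\sum_{\beta\prec\lambda\prec\alpha}\frac1{\lambda-\beta}=\sum_{\beta\prec\lambda\prec\alpha}\frac1{\alpha-\lambda}=H(\alpha-\beta),\qquad\sum_{\beta\prec\lambda\prec\alpha}\frac1\lambda=H(\alpha)-H(\beta)-\frac1\beta,\tag{15}$$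
the last for $\beta\succ0$; for $\beta=0$ it equals $H(\alpha)$.

**Step 2 (absolute convergence).** This licenses all rearrangements below. For $\lambda\in F_M$ we have $|H(\lambda)|\le C_M\log(2+|n_\lambda|)$: clear for $m_\lambda=0$; for fixed $m_\lambda=m\ge1$, $H(\lambda)$ differs from $H(m\tau)$ by $\pm\sum\frac1{m\tau+n}$ over the $|n_\lambda|$ integers $n$ between $0$ and $n_\lambda$, and there are finitely many $m$. If $\alpha\succ\beta\succ0$ lie in $F_M$, then $\alpha-\beta\in F_M$ and $\log(2+|n_{\alpha-\beta}|)\le\log(2+|n_\alpha|)+\log(2+|n_\beta|)$. So sums of $Q_v(\lambda_1,\dots,\lambda_p)$, all letters $\ge2$, over $F_M\ni\lambda_1\succ\cdots\succ\lambda_p\succ0$, times $m_{\lambda_i}$, $1/\lambda_i$, $H(\lambda_i)$ or $H(\lambda_i-\lambda_{i+1})$, converge absolutely: they are dominated by products of sums $\sum_{F_M}|\lambda|^{-2}\log(2+|n_\lambda|)<\infty$. Further,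
$$\sum_{x,\,y,\,y-x\in F_M}|x|^{-1}|y|^{-1}|y-x|^{-1}<\infty.\tag{16}$$
Indeed, with $a=n_x$, $b=n_y$, $A=1+|a|$, $B=1+|b|$, $C=1+|a-b|$, the inequality of arithmetic and geometric means gives $\frac1{ABC}\le\frac13\big((AB)^{-3/2}+(BC)^{-3/2}+(CA)^{-3/2}\big)$, and each term is summable over $(a,b)\in\mathbb Z^2$, as any two of $a,b,a-b$ are coordinates on $\mathbb Z^2$.

**Step 3 (partial fractions).** These are the only algebraic identities needed. For $l\ge1$, telescoping gives $(y-x)\sum_{i=1}^lx^{-i}y^{-(l+1-i)}=x^{-l}-y^{-l}$, so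
$$\frac1{x^l(y-x)}=\sum_{i=1}^lx^{-i}y^{-(l+1-i)}+\frac{y^{-l}}{y-x}.\tag{17}$$
For $l\ge2$, subtract the term $i=l$, which is $x^{-l}y^{-1}$, and single out $i=1$:
$$x^{-l}\Big(\frac1{y-x}-\frac1y\Big)=\sum_{s=2}^{l-1}x^{-s}y^{-(l+1-s)}+y^{-l}\Big(\frac1x+\frac1{y-x}\Big).\tag{18}$$
Apply $-\partial/\partial y$ to (17) and single out $i=1$:
$$\frac1{x^l(y-x)^2}=\sum_{i=2}^l(l+1-i)x^{-i}y^{-(l+2-i)}+l\,y^{-l-1}\Big(\frac1x+\frac1{y-x}\Big)+\frac{y^{-l}}{(y-x)^2}.\tag{19}$$
The same bracket $\frac1x+\frac1{y-x}$ occurs in (18) and (19). Summed over $x$ in an interval it gives $H$-terms by (15). The next lemma disposes of them.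

## 6. Evaluating the sums with $H$ and with $\pi i\,m_\lambda-H$

For $\alpha\succ\beta\succ0$ put $b(\alpha,\beta)=H(\alpha)-H(\beta)-\frac1\beta+H(\alpha-\beta)$, and $b(\alpha,0)=2H(\alpha)$. By (15), for $\alpha\succ\beta\succeq0$,
$$\sum_{\beta\prec x\prec\alpha}\Big(\frac1x+\frac1{\alpha-x}\Big)=b(\alpha,\beta).\tag{20}$$
Let $I=F_M$, or $I=I_\sigma=\{\lambda:0\prec\lambda\prec\sigma\}$ with $\sigma\succ0$; in the second case $I\subset F_M$ with $M=m_\sigma$. For a word $v=z_{l_1}\cdots z_{l_p}$, $p\ge1$, let $Z_I(v)$, $H_I(v)$, $B_I(v)$ be the sums over $\lambda_1\succ\cdots\succ\lambda_p\succ0$, $\lambda_1\in I$, of $Q_v(\lambda)$ times, respectively, $1$; $H(\lambda_1)$; $b(\lambda_1,\lambda_2)$ (with $\lambda_2:=0$ if $p=1$).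

**Lemma B.**
$$B_I(v)=2H_I(v)-2\sum_{i=2}^pZ_I(v[l_i\to l_i{+}1])+\sum_{i=2}^p\sum_{s=2}^{l_i-1}Z_I(v[l_i\to l_i{+}1{-}s,\,s]).$$

*Proof.* The point is to replace $b(\lambda_1,\lambda_2)$ by $2H(\lambda_1)$ at the cost of terms without $H$. All sums converge absolutely by Step 2 of Section 5. Use induction on $p$; $p=1$ is the definition. Let $v=z_lv'$, $v'=z_{l'}v''$. For $\alpha\in I$ put
$$T_\alpha=\sum_{\alpha\succ\lambda_2\succ\cdots\succ\lambda_p\succ0}Q_{v'}(\lambda_2,\dots,\lambda_p)\sum_{\lambda_2\prec\lambda\prec\alpha}\Big(\frac1{\lambda-\lambda_2}-\frac1\lambda\Big).$$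
As $\frac1{\lambda-\lambda_2}-\frac1\lambda=\frac{\lambda_2}{\lambda(\lambda-\lambda_2)}$ and $l'\ge2$, the multiple sum converges absolutely by (16), with a bound for the sum of absolute values uniform in $\alpha\in I$. So $\sum_\alpha\alpha^{-l}T_\alpha$ converges absolutely as well. We compute $T_\alpha$ in two ways.

First way: sum over $\lambda$ first. By (15) the inner sum is $H(\alpha-\lambda_2)-H(\alpha)+H(\lambda_2)+\frac1{\lambda_2}$.

Second way: apply (18) with $x=\lambda_2$, $y=\lambda$ and exponent $l'$. The first group of terms, in which $\alpha\succ\lambda\succ\lambda_2\succ\lambda_3\succ\cdots$, gives $\sum_{s=2}^{l'-1}Z_{I_\alpha}(z_{l'+1-s}z_sv'')$, absolutely convergent. Hence the second group $\lambda^{-l'}(\frac1{\lambda_2}+\frac1{\lambda-\lambda_2})Q_{v''}$ also converges absolutely, and we may sum first over $\lambda_2$ with $\lambda_3\prec\lambda_2\prec\lambda$ ($\lambda_3:=0$ if $v''$ is empty). By (20) this gives $b(\lambda,\lambda_3)$. Therefore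
$$T_\alpha=\sum_{s=2}^{l'-1}Z_{I_\alpha}(z_{l'+1-s}z_sv'')+B_{I_\alpha}(v').$$

Now combine. We have
$$b(\alpha,\lambda_2)=\Big[2H(\alpha)-2H(\lambda_2)-\frac2{\lambda_2}\Big]+\Big[H(\alpha-\lambda_2)-H(\alpha)+H(\lambda_2)+\frac1{\lambda_2}\Big],$$
and the second bracket is the inner sum of $T_\alpha$. So
$$B_I(v)=\sum_{\alpha\in I}\alpha^{-l}\Big\{\sum_{\alpha\succ\lambda_2\succ\cdots\succ0}Q_{v'}\Big[2H(\alpha)-2H(\lambda_2)-\frac2{\lambda_2}\Big]+T_\alpha\Big\}$$
$$=2H_I(v)-2\sum_\alpha\alpha^{-l}H_{I_\alpha}(v')-2Z_I(z_lz_{l'+1}v'')+\sum_{s=2}^{l'-1}Z_I(z_lz_{l'+1-s}z_sv'')+\sum_\alpha\alpha^{-l}B_{I_\alpha}(v').$$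
Insert the induction hypothesis for $B_{I_\alpha}(v')$. Its leading part $2\sum_\alpha\alpha^{-l}H_{I_\alpha}(v')$ cancels the second term, the other parts are the terms $i\ge3$ of the formula, and the third and fourth terms above are the terms $i=2$. $\square$

**Lemma C.** Let $\psi(\lambda)=\pi i\,m_\lambda-H(\lambda)$. For every word $w=z_{k_1}\cdots z_{k_r}$, $r\ge1$,
$$\lim_{M\to\infty}\sum_{\lambda_1\succ\cdots\succ\lambda_r\succ0,\ \lambda_1\in F_M}Q_w(\lambda)\psi(\lambda_1)=G(P(w)),$$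
$$P(w)=-w[k_1\to k_1{+}1]-2\sum_{i\ge2}w[k_i\to k_i{+}1]+\sum_{i\ge1}\sum_{s=2}^{k_i-1}w[k_i\to k_i{+}1{-}s,s].$$

For instance $P(z_2)=-z_3$, so $\lim_M\sum_{\lambda\in F_M}\lambda^{-2}\psi(\lambda)=-G_3$.

*Proof.* We make $m_\lambda$ appear as described in Section 5. For $\lambda\in F_M$ let
$$S_M(\lambda)=\sum_{\lambda\prec\sigma\in F_M}\Big(\frac1{\sigma-\lambda}-\frac1\sigma\Big),$$
absolutely convergent. The set $\{\sigma\in F_M:\sigma\succ\lambda\}$ is $\lambda+F_{M-m_\lambda}$; it is also $F_M$ minus $\{\lambda\}$ and $\{0\prec\sigma\prec\lambda\}$. So with windows $|n_\sigma|\le T$, $T\to\infty$ (shifting a window costs $O(1/T)$), and with Euler's constant $\gamma$,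
$$\sum_{\lambda\prec\sigma\in F_M}\frac1{\sigma-\lambda}=\log T+\gamma+\sum_{m=1}^{M-m_\lambda}\pi\cot\pi m\tau+o(1),$$
$$\sum_{\lambda\prec\sigma\in F_M}\frac1\sigma=\log T+\gamma+\sum_{m=1}^M\pi\cot\pi m\tau-H(\lambda)-\frac1\lambda+o(1).$$
Since $\pi\cot\pi m\tau=-\pi i-2\pi i\frac{q^m}{1-q^m}$, subtracting gives
$$S_M(\lambda)=H(\lambda)+\frac1\lambda+\pi i\,m_\lambda+\varepsilon_M(\lambda),\qquad|\varepsilon_M(\lambda)|\le C|q|^{M-m_\lambda}.$$

On the other hand, expand $\sum_{\lambda_1\in F_M}Q_w(\lambda)S_M(\lambda_1)$ by (18) with $x=\lambda_1$, $y=\sigma$ and exponent $k_1$; absolute convergence follows from (16) exactly as in Lemma B. In the last group sum first over $\lambda_2\prec\lambda_1\prec\sigma$ ($\lambda_2:=0$ if $r=1$) using (20). This gives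
$$\sum_{\lambda_1\in F_M}Q_w(\lambda)S_M(\lambda_1)=\sum_{s=2}^{k_1-1}G_M(w[k_1\to k_1{+}1{-}s,s])+B_{F_M}(w).$$
Insert Lemma B for $I=F_M$, where $Z_{F_M}=G_M$ and $H_{F_M}(w)=\sum Q_wH(\lambda_1)$. Moving $2H_{F_M}(w)$ and the term with $\frac1{\lambda_1}$ across,
$$\sum Q_w\psi(\lambda_1)+\sum Q_w\varepsilon_M(\lambda_1)=G_M(P(w)).$$
By (2),
$$\Big|\sum Q_w\varepsilon_M(\lambda_1)\Big|\le C(\log(M+2))^{r-1}\sum_{m=0}^M\frac{|q|^{M-m}}{m+1}=O\Big(\frac{(\log(M+2))^{r-1}}{M+1}\Big)\to0,\tag{21}$$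
and $G_M(P(w))\to G(P(w))$ by Section 2. $\square$

Lemma C has $\psi$ at the first variable only; (14) needs every position.

**Lemma C$'$.** For $w$ of weight $k$ and length $r$, and $1\le j\le r$, the limit as $M\to\infty$ of $\psi_{j,M}(w):=\sum_{\lambda_1\in F_M}Q_w(\lambda)\psi(\lambda_j)$ exists and lies in $\mathcal E_{k+1}$; that is, it equals $G(x)$ for some $x\in\mathfrak h_{k+1}$ independent of $\tau$.

*Proof.* We move the marked position to the front by multiplication. Introduce marked letters $\hat z_k$ of weight $k$, standing for $\lambda^{-k}\psi(\lambda)$, and let $G_M$ of a word with exactly one marked letter be the corresponding sum over $F_M\ni\lambda_1\succ\cdots\succ0$, absolutely convergent. Since $\lambda^{-c}\cdot\lambda^{-k}\psi(\lambda)=\lambda^{-(k+c)}\psi(\lambda)$, the product of $G_M$ of an unmarked word with $G_M$ of a marked word follows the quasi-shuffle rule, where $z_c$ and $\hat z_k$ merge to $\hat z_{k+c}$. For example, $z_2*\hat z_3=z_2\hat z_3+\hat z_3z_2+\hat z_5$,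 and the last two words are covered by Lemma C.

In general write the marked word as $u\hat z_kv$ with $u$ of length $p=j-1$, and use induction on $p$, for all marked words simultaneously. The case $p=0$ is Lemma C. For $p\ge1$ consider $u*(\hat z_kv)$. In each resulting word, the letters before the marked one come from $u$ alone. If all $p$ letters of $u$ precede the marked letter, the word is $u\hat z_kv$, and it occurs exactly once. All other words have fewer than $p$ letters before the marked letter, and the same weight. So $G_M(u\hat z_kv)=G_M(u)G_M(\hat z_kv)-(\text{terms covered by induction})$. Since $G_M(u)\to G(u)$ and $\mathcal E_a\mathcal E_b\subset\mathcal E_{a+b}$, the claim follows. $\square$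

We now know how to treat $\pi i\,m_\lambda-H(\lambda)$, but (14) has $\pi i\,m_\lambda$. A second equation is needed, and (19) gives one for exactly the combination of $H$-sums that occurs.

**Lemma D.** For $w=z_{k_1}\cdots z_{k_r}$, $r\ge1$, of weight $k$, put $H_{j,M}(w)=\sum_{\lambda_1\in F_M}Q_w(\lambda)H(\lambda_j)$. Then $\lim_M\sum_j2k_jH_{j,M}(w^{(j)})$ exists and lies in $\mathcal E_{k+2}$.

*Proof.* **Step 1 (a recursion from (19)).** For $I$ as before put $U_I(\varnothing)=\sum_{\sigma\in I}\sigma^{-2}$ and, for $v\ne\varnothing$,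
$$U_I(v)=\sum_{\lambda_1\succ\cdots\succ0,\ \lambda_1\in I}Q_v(\lambda)\sum_{\lambda_1\prec\sigma\in I}(\sigma-\lambda_1)^{-2},$$
absolutely convergent since $\sigma-\lambda_1\in F_M$ when $I\subset F_M$. For $v=z_lv'$ apply (19) with $x=\lambda_1$, $y=\sigma$. The three groups converge absolutely: in the second, $\sigma^{-l-1}(\frac1{\lambda_1}+\frac1{\sigma-\lambda_1})=\frac{\sigma^{-l}}{\lambda_1(\sigma-\lambda_1)}$, so (16) applies; the first and third are dominated by products of $\sum_{F_M}|\mu|^{-2}$. In the second group sum first over $\lambda_2\prec\lambda_1\prec\sigma$ ($\lambda_2:=0$ if $v'=\varnothing$) using (20). In the third use the reflection $\lambda_1\mapsto\sigma+\lambda_2-\lambda_1$ of $\{\lambda_2\prec\lambda_1\prec\sigma\}$, which turns $(\sigma-\lambda_1)^{-2}$ into $(\lambda_1-\lambda_2)^{-2}$. Hence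
$$U_I(z_lv')=\sum_{i=2}^l(l+1-i)Z_I(z_{l+2-i}z_iv')+l\,B_I(z_{l+1}v')+\sum_{\sigma\in I}\sigma^{-l}U_{I_\sigma}(v').$$

**Step 2 (iteration).** To reach all positions $j$, iterate from $I=F_M$:
$$U_{F_M}(w)=\sum_{j=1}^r\Big\{\sum_{i=2}^{k_j}(k_j+1-i)G_M(w[k_j\to k_j{+}2{-}i,i])+k_jB_M^{(j)}\Big\}+G_M(wz_2).$$
Here $B_M^{(1)}=B_{F_M}(w^{(1)})$ and, for $j\geq2$,
$$B_M^{(j)}=\sum_{F_M\ni\lambda_1\succ\cdots\succ\lambda_{j-1}\succ0}\ \prod_{i<j}\lambda_i^{-k_i}\,B_{I_{\lambda_{j-1}}}(z_{k_j+1}z_{k_{j+1}}\cdots z_{k_r}).$$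
The last term $G_M(wz_2)$ comes from $U_{I_{\lambda_r}}(\varnothing)$. By Lemma B,
$$B_M^{(j)}=2H_{j,M}(w^{(j)})-2\sum_{i>j}G_M(w^{(j)}[k_i\to k_i{+}1])+\sum_{i>j}\sum_{s=2}^{k_i-1}G_M(w^{(j)}[k_i\to k_i{+}1{-}s,s]).$$

**Step 3 (direct evaluation of $U_{F_M}(w)$).** Compute the same quantity without partial fractions. As $\sigma-\lambda_1$ runs through $F_{M-m_{\lambda_1}}$,
$$U_{F_M}(w)=\sum Q_w(\lambda)\,G_{M-m_{\lambda_1}}(z_2)=G_M(z_2)G_M(w)-\sum Q_w(\lambda)\sum_{M-m_{\lambda_1}<m\le M}\frac{\pi^2}{\sin^2\pi m\tau}.$$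
Since $|\pi^2/\sin^2\pi m\tau|\le C|q|^m$ for $m\ge1$, the inner sum is $O(|q|^{M-m_{\lambda_1}})$, and the last double sum tends to $0$ by (21).

Comparing Steps 2 and 3, $\sum_j2k_jH_{j,M}(w^{(j)})=G_M(y)+o(1)$ for a fixed $y\in\mathfrak h_{k+2}$, and $G_M(y)\to G(y)$. $\square$

**Proof of Theorem 2.** The case $k=0$ is trivial. Let $w$ be a word of weight $k$ and length $r\ge1$. Since $\pi i\,m_\lambda=\psi(\lambda)+H(\lambda)$, (14) becomes
$$2\pi i\frac d{d\tau}G(w)=-2\lim_M\Big[\sum_jk_j\,\psi_{j,M}(w^{(j)})+\sum_jk_jH_{j,M}(w^{(j)})\Big].\tag{22}$$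
As $w^{(j)}$ has weight $k+1$, the first part converges to an element of $\mathcal E_{k+2}$ by Lemma C$'$, and the second by Lemma D. The words of $\mathfrak h$ used do not depend on $\tau$, so this is an identity of functions. $\square$

**Proof of Theorem 4(d).** We make (22) explicit for $w=z_k$. Lemma C gives
$$\lim_M\psi_{1,M}(z_{k+1})=-G_{k+2}+\sum_{s=2}^kG_{k+2-s,s}.$$
The proof of Lemma D with $r=1$, where $B_M^{(1)}=2H_{1,M}(z_{k+1})$, gives
$$2k\lim_MH_{1,M}(z_{k+1})=G_2G_k-G_{k,2}-\sum_{i=2}^k(k+1-i)G_{k+2-i,i},\qquad G_2G_k=G_{2,k}+G_{k,2}+G_{k+2}.$$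
Insert both in $2\pi i\frac d{d\tau}G_k=-2k\lim_M\psi_{1,M}(z_{k+1})-2k\lim_MH_{1,M}(z_{k+1})$ and put $j=k+2-s$, $j=k+2-i$. The coefficient of $G_{j,k+2-j}$ from the two sums is $-2k+(j-1)$, that of $G_{k+2}$ is $2k-1$, and $-G_{2,k}$ remains. $\square$

Examples. For $k=2$ the formula gives $3G_4-4G_{2,2}$, as in Section 1. For $k=3$ it gives $D'G_3=5G_5-6G_{2,3}-4G_{3,2}$; deleting leading $2$'s yields $\delta'D'G_3=3G_3=W'G_3$. For $k=4$ it gives $7G_6-8G_{2,4}-6G_{3,3}-5G_{4,2}$, while Section 1 gives $14G_6-8G_2G_4=6G_6-8G_{2,4}-8G_{4,2}$. Comparing, $G_6=6G_{3,3}-3G_{4,2}$. The terms $G_{2,4}$ cancel, as they must: otherwise applying $\delta'$ would give $G_4=0$.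

## 7. The commutator $[\delta',D']$ from differentiating the expansion

**Proof of Theorem 3.** (i) $W'$ and $\delta'$ were treated in Section 3. $D'$ is the restriction of $2\pi i\frac d{d\tau}$, hence well defined, and it maps $\mathcal E$ into $\mathcal E$ by Theorem 2.

(ii) $W'$ and $\delta'$ are derivations by Section 3; $D'$ is one by the Leibniz rule.

(iii) $[W',\delta']=-2\delta'$ was shown in Section 3. Since $\mathcal E=\bigoplus_k\mathcal E_k$ and $D'\mathcal E_k\subset\mathcal E_{k+2}$, we have $[W',D']=2D'$. For the last relation the idea is to differentiate the expansion of Theorem 1 and compare with the expansion for $D'f$. Let $f\in\mathcal E_k$ and $f^{[N]}(\tau)=(N-\tau)^{-k}f(\frac1{N-\tau})$. By Theorem 1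
$$f^{[N]}=f-\frac{2\pi i}N\delta'f+\rho_N,\qquad\rho_N=O(N^{-2}(\log N)^c)$$
locally uniformly. As $\rho_N$ is holomorphic, Cauchy's estimate gives the same bound for $\frac{d}{d\tau}\rho_N$. Apply $2\pi i\frac d{d\tau}$. The left side becomes, since $\frac d{d\tau}\frac1{N-\tau}=(N-\tau)^{-2}$,
$$2\pi i\frac d{d\tau}f^{[N]}=\frac{2\pi ik}{N-\tau}f^{[N]}+(D'f)^{[N]}=\frac{2\pi ik}Nf+D'f-\frac{2\pi i}N\delta'D'f+o(1/N);$$
here $(D'f)^{[N]}$ carries the factor $(N-\tau)^{-k-2}$, which is the right one because $D'f\in\mathcal E_{k+2}$, and Theorem 1 was applied to $D'f$. The right side becomes $D'f-\frac{2\pi i}ND'\delta'f+o(1/N)$. Cancel $D'f$, multiply by $N$ and let $N\to\infty$: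
$$kf-\delta'D'f=-D'\delta'f,\qquad\text{i.e.}\qquad[\delta',D']f=kf=W'f.\qquad\blacksquare$$

## 8. $\mathcal E$ as a polynomial ring over $\mathcal E^c$ and as an $\mathfrak{sl}_2$-module

Part (a) of Theorem 4 was shown in Section 3 and part (d) in Section 6. It remains to prove (b) and (c).

**Proof of (b).** By Step 2 of Section 2, $\mathcal E=\sum_j\mathcal E^cG_2^j$. The derivation $\delta'$ kills $\mathcal E^c$, and $\delta'G_2=-\frac12$. If $\sum_{j\le d}f_jG_2^j=0$ with $f_j\in\mathcal E^c$, applying $\delta'^d$ gives $d!\,(-\frac12)^df_d=0$, so $f_d=0$, and inductively all $f_j=0$. So $\mathcal E=\mathcal E^c[G_2]$ is a polynomial ring, $\delta'=-\frac12\frac\partial{\partial G_2}$, and $\ker\delta'=\mathcal E^c$. $\square$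

**Proof of (c). Step 1 (the lowest weight vectors).** To have all weights positive we divide by constants. On $V=\mathcal E/\mathbb Q\cong\mathcal E_{>0}$ the triple induces operators $W',D',\bar\delta$ with the same commutators, and $\bar\delta$ is locally nilpotent because it lowers the weight by $2$. Under $V\cong\mathcal E_{>0}$ the operator $D'$ is the original one, as it preserves $\mathcal E_{>0}$. If $f\in\mathcal E_k$, $k>0$, and $\bar\delta f=0$, then $\delta'f\in\mathcal E_{k-2}\cap\mathbb Q$, so $k=2$ or $\delta'f=0$. With $\mathcal E_2=\mathbb QG_2$ and (b), $\ker\bar\delta=\mathcal E^c_{>0}\oplus\mathbb QG_2$, and its weights are $\ge2$.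

**Step 2 (climbing up and down).** This computes how far $\bar\delta$ undoes $D'$. Let $g\in\ker\bar\delta$ have weight $j$. Moving $\bar\delta$ to the right with $[\bar\delta,D']=W'$,
$$\bar\delta D'^ng=\sum_{i=0}^{n-1}D'^iW'D'^{n-1-i}g=\sum_{i=0}^{n-1}(j+2(n-1-i))D'^{n-1}g=n(j+n-1)D'^{n-1}g.$$
So $\bar\delta^nD'^ng=n!\,j(j+1)\cdots(j+n-1)\,g$, a nonzero multiple of $g$ if $g\ne0$, and $\bar\delta^dD'^ng=0$ for $d>n$.

**Step 3 (existence).** Every $f\in V$ is to be written as $\sum_n D'^ng_n$ with $g_n\in\ker\bar\delta$. Let $f$ be homogeneous with $\bar\delta^{p+1}f=0$; induct on $p$. For $p=0$, $f\in\ker\bar\delta$. For $p\ge1$, $\bar\delta^pf\in\ker\bar\delta$, and by Step 2 subtracting a suitable multiple of $D'^p\bar\delta^pf$ from $f$ gives an element killed by $\bar\delta^p$.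

**Step 4 (directness and injectivity).** Let $\sum_{n\le d}D'^ng_n=0$ with $g_n\in\ker\bar\delta$; taking weight components we may assume each $g_n$ homogeneous. Applying $\bar\delta^d$ kills the terms with $n<d$ and gives $g_d=0$ by Step 2; then $g_{d-1}=0$, and so on. So the sum of the spaces $D'^n(\ker\bar\delta)$ is direct and each $D'^n$ is injective on $\ker\bar\delta$. Adding back the constants gives
$$\mathcal E=\mathbb Q\oplus\bigoplus_{n\ge0}D'^n\big(\mathcal E^c_{>0}\oplus\mathbb QG_2\big).\qquad\blacksquare$$
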